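# Integer matrices with reducible characteristic polynomial: the count up to constants

## Two-by-two matrices and their integer eigenvalues

Take
$$M=\begin{pmatrix}1&2\\3&2\end{pmatrix},\qquad \det(xI-M)=x^2-3x-4=(x-4)(x+1).$$
The factor $x-4$ says that $M-4I$ is singular, and indeed
$$M-4I=\begin{pmatrix}-3&2\\3&-2\end{pmatrix}$$
has rows $-1\cdot(3,-2)$ and $1\cdot(3,-2)$. Its kernel is the line through $(2,3)$, and $M(2,3)^T=(8,12)^T$.

How many $2\times2$ integer matrices with entries at most $B\ge 2$ in absolute value have a reducible characteristic polynomial? A monic reducible quadratic over $\mathbb Z$ has an integer root $k$. The operator norm of $M$ is at most $2B$, so $|k|\le 2B$, and $M-kI$ is a singular matrix with entries at most $R=3B$. So we count singular matrices.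

A nonzero singular integer $2\times 2$ matrix has rows $g\cdot(x,y)$ and $h\cdot(x,y)$, where $(x,y)$ is a primitive integer vector and $g,h\in\mathbb Z$ are not both $0$. Put $r=\max(|x|,|y|)$. Then $r\le R$ and $|g|,|h|\le R/r$, so there are at most $(1+2R/r)^2\le 9R^2/r^2$ pairs $(g,h)$. At most $8r$ integer vectors have maximum norm exactly $r$. With the zero matrix, the number of singular matrices is at most
$$1+\sum_{1\le r\le R}8r\cdot\frac{9R^2}{r^2}=1+72R^2\sum_{r\le R}\frac1r\ll R^2\log R .$$
There are at most $4B+1$ values of $k$, so there are $\ll B^3\log B$ matrices with reducible characteristic polynomial.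

The logarithm has a clear origin. There are about $r$ lines of size $r$, each is the kernel of about $(R/r)^2$ matrices, and the product of the two gives every dyadic range of $r$ the same total. The sum is a discrete form of $\int dr/r$. We shall meet the same integral for all $n$.

For larger $n$ there is a new difficulty. A quartic can factor as a product of two quadratics without having an integer root, and then no shift $M-kI$ is singular.

## The order of growth for $n\ge 3$

For $n,B\ge2$ let $N(n,B)$ be the number of $M\in M_n(\mathbb Z)$ with all entries bounded by $B$ in absolute value (we say: $M$ **is in the box**) whose characteristic polynomial $f_M(x)=\det(xI_n-M)$ is reducible over $\mathbb Z$. By Gauss' lemma a factorization of $f_M$ over $\mathbb Q$ into monic factors is one over $\mathbb Z$. Implied constants in $\ll,\gg,\asymp$ and constants $c,C>0$, which may change from line to line, depend only on $n$.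

The question comes from Igor Rivin, "Counting Reducible Matrices, Polynomials, and Surface and Free Group Automorphisms", arXiv:math/0604489 (2006). Two facts may be used. The first is the upper bound $N(n,B)=O(B^{n^2-1}\log B)$. The second is a theorem of Y. Katznelson: the number of singular matrices in $M_n(\mathbb Z)$ with entries bounded by $B$ is asymptotic to $\kappa_nB^{n^2-n}\log B$, with $\kappa_n>0$.

Katznelson's theorem gives a lower bound for $N(n,B)$. Take $M$ singular with entries at most $B/2$ and an integer $k$ with $|k|\le B/2$. Then $M+kI$ is in the box and has the eigenvalue $k$. A matrix has at most $n$ eigenvalues, so it arises from at most $n$ pairs $(M,k)$, and hence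
$$N(n,B)\gg B^{n^2-n+1}\log B\quad\text{for large }B. \tag{1}$$
For $n=2$ the two bounds have the same order. For $n\ge3$ there is a gap, and the conjecture is that the lower bound is the truth. Here $N(n,B)\asymp B^{n^2-n+1}\log B$ means that for constants $0<a_n\le A_n$ depending only on $n$, $a_nB^{n^2-n+1}\log B\le N(n,B)\le A_nB^{n^2-n+1}\log B$ for all sufficiently large $B$. We prove this for all $n\ge3$.

Let $N^*(n,B)$ be the number of $M$ in the box with $f_M$ reducible but without integer root. For $1\le d\le n-1$ let $C_d(n,B)$ be the number of $M$ in the box with $f_M=gh$, where $g,h\in\mathbb Z[x]$ are monic, coprime over $\mathbb Q$, and $\deg g=d$.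

**Theorem.**

1. $C_d(n,B)\ll B^{n^2-d(n-d)}\log B$ for $n\ge2$ and $1\le d\le n-1$.
2. $N^*(3,B)=0$, and $N^*(n,B)\ll B^{n^2-n}\log B$ for $n\ge4$.
3. $N(n,B)\ll B^{n^2-n+1}\log B$ for every $n\ge3$. With the known lower bound, $N(n,B)\asymp B^{n^2-n+1}\log B$ for every $n\ge3$.

Katznelson's theorem also disposes of integer roots. If $f_M$ has an integer root $\kappa$, then $|\kappa|\le nB$ and $M-\kappa I$ is singular with entries at most $(n+1)B$. This leaves $\ll B^{n^2-n}\log B$ matrices for each of $O(B)$ values of $\kappa$, so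
$$\#\{M\text{ in the box}: f_M\text{ has an integer root}\}\ll B^{n^2-n+1}\log B. \tag{2}$$
What remains is $f_M$ reducible with all irreducible factors of degree at least $2$. Such an $f_M$ either has two distinct irreducible factors, and then it has a coprime factorization, or it is a power $q^k$ of one irreducible polynomial. The two cases will be treated differently.

## Rational subspaces and their heights

A line was measured above by the size of its primitive vector. We need the same for subspaces of any dimension. Write $|\cdot|$ for the Euclidean norm and $\|\cdot\|$ for the operator norm. If $M$ is in the box, then $\|M\|\le nB$ (compare with the Frobenius norm), so all eigenvalues of $M$ have absolute value at most $nB$.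

**Definition.** For a rational subspace $W\subset\mathbb Q^n$ put $\Lambda_W=W\cap\mathbb Z^n$ and $H(W)=\mathrm{covol}(\Lambda_W)$, the covolume in the real span of $W$. Also $H(0)=H(\mathbb Q^n)=1$.

For example, the line through $(2,3)$ has height $\sqrt{13}$. The plane $W=\langle(1,1,0),(1,-1,0)\rangle$ has $\Lambda_W=\mathbb Z^2\times0$ and $H(W)=1$, although the two given vectors span a lattice of covolume $2$. The plane $\langle(1,0,2),(0,1,3)\rangle$ has $2\times2$ minors $1,3,-2$ and height $\sqrt{14}$. Its orthogonal complement is spanned by $(-2,-3,1)$ and has the same height.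

Three elementary facts will be used.

*Linear maps.* If $\Lambda$ is a lattice of rank $r$ and $u$ is linear and injective on its span, then $\mathrm{covol}(u\Lambda)\le\|u\|^r\mathrm{covol}(\Lambda)$, because the factor is a product of $r$ singular values. If $u$ is invertible, then also $\mathrm{covol}(u\Lambda)\ge\|u^{-1}\|^{-r}\mathrm{covol}(\Lambda)$.

*Duality.* We have $H(W)\ge1$ and $H(W)=H(W^\perp)$. To see this, let $0<\dim W=d<n$. The group $\mathbb Z^n/\Lambda_W$ is torsion-free, so a basis of $\Lambda_W$ extends to a basis of $\mathbb Z^n$. Let $\gamma$ be the matrix with this basis as columns; after a sign change of the last vector, $\det\gamma=1$. By the Cauchy–Binet formula, $H(W)$ is the norm of the vector of $d\times d$ minors of the first $d$ columns (the Plücker coordinates). This vector is integral and nonzero, so $H(W)\ge1$. (It is also primitive, by Laplace expansion of $\det\gamma=1$ along these columns.) The last $n-d$ rows of $\gamma^{-1}$ are orthogonal to $W$ and are part of a basis of $\mathbb Z^n$, so they form a basis of $\Lambda_{W^\perp}$.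 By Jacobi's formula for complementary minors, their maximal minors agree up to order and sign with the $d\times d$ minors above.

*Quotients.* If $W'\subset W$, then $\Lambda_W/\Lambda_{W'}$ is a lattice in the real quotient space with the quotient metric, of covolume $H(W)/H(W')$. Indeed a basis of $\Lambda_{W'}$ extends to one of $\Lambda_W$. The covolume is the product of the Gram–Schmidt lengths, and the lengths belonging to the added vectors are computed modulo $W'$.

## Counting one subspace at a time, and where it stops

Fix $1\le d\le n-1$, $m=n-d$, $N=dm$. If $f_M=gh$ with $g,h$ coprime and $\deg g=d$, then $W=\ker g(M)$ is an $M$-invariant rational subspace of dimension $d$. We shall see that $H(W)\le(2nB)^{N}$. The natural plan is to add up, over all $W$ of height at most $Y=(2nB)^N$, the number of $M$ in the box with $MW\subset W$.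

For one $W$ these $M$ form the lattice $\mathfrak L_W=\{M\in M_n(\mathbb Z):MW\subset W\}$ of rank $n^2-N$. Its covolume is $H(W)^n$. To check this, note that $MW\subset W$ means $\varphi^TMw=0$ for all $w\in W$, $\varphi\in W^\perp$. So $\mathfrak L_W$ is the integral lattice of the orthogonal complement of $W^\perp\otimes W$. The integral lattice of $W^\perp\otimes W$ is $\Lambda_{W^\perp}\otimes\Lambda_W$, with covolume $H(W^\perp)^{d}H(W)^{m}=H(W)^n$, and duality gives the claim. So one expects about $B^{n^2-N}/H(W)^n$ matrices for each $W$. If $d=1$, there are $\ll s^n$ lines with height in $[s,2s]$, so each dyadic range contributes an expected $\ll B^{n^2-N}$, and the total is $\ll B^{n^2-N}\log B$. This is the bound of the Theorem.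

The step that fails is "one expects". When $H(W)$ is large, the box is too small compared with the shape of $\mathfrak L_W$, and the true count is much larger than volume over covolume. Take $n=4$, $d=2$, so $Y=(8B)^4$. Consider the planes $W_v=\langle e_1,v\rangle$ with $v\in\{0\}\times\mathbb Z^3$ primitive, with positive coordinates, and $|v|\le Y$. Here $H(W_v)=|v|$. Among the $L^3$ integer vectors in $[1,L]^3$ at most $L^3\sum_pp^{-3}\le L^3\sum_{j\ge2}j^{-3}\le L^3\left(\tfrac18+\tfrac18\right)$ are divisible by a prime, so there are $\gg Y^3\gg B^{12}$ planes $W_v$. All of them are preserved by every matrix $\kappa I+e_1u^T$ with $|\kappa|,|u_i|\le B/2$, and there are $\gg B^5$ such matrices in the box. So there are $\gg B^{17}$ pairs $(W,M)$, more than a constant times the number $(2B+1)^{16}$ of all matrices once $B$ is large.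

The offending matrices have characteristic polynomial $(x-\kappa)^3(x-\kappa-u_1)$. On $W_v$ the eigenvalues are $\kappa,\kappa+u_1$, and on $\mathbb Q^4/W_v$ they are $\kappa,\kappa$. So the action on $W$ and the action on the quotient share an eigenvalue, which coprimality of $g$ and $h$ forbids. The count for a single $W$ does not see this condition.

Here is how to use it. Choose a basis adapted to $W$, so that $M$ becomes $\begin{pmatrix}A&Z\\0&A'\end{pmatrix}$ with integral blocks. Conjugation by $n_X=\begin{pmatrix}1&X\\0&1\end{pmatrix}$ changes $Z$ into $Z+T(X)$, where $T(X)=XA'-AX$. If $A$ and $A'$ have coprime characteristic polynomials, $T$ is invertible. Then, as $X$ runs through the torus $\mathbb R^N/\mathbb Z^N$, the point $T(X)$ is uniformly distributed in the torus, and the *average* number of integral $Z$ with $Z+T(X)$ in a given box is *exactly* the volume of the box, however small or distorted the box is. There is no error term. So we should not treat the $W$ one at a time, but arrange for an average over $X$. Replacing the sum over $W$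 by an integral over a quotient of $SL_n(\mathbb R)$ does this, because $X$ is one of the coordinates there.

## The sum over subspaces as an integral

Let $G=SL_n(\mathbb R)$, $\Gamma=SL_n(\mathbb Z)$, $K=SO(n)$, $W_0=\langle e_1,\dots,e_d\rangle$, $\Lambda_0=\Lambda_{W_0}$. Let $\mathfrak p(\mathbb Z)$ be the set of integral block matrices $p=\begin{pmatrix}A&Z\\0&A'\end{pmatrix}$ with $A$ of size $d$ and $A'$ of size $m$. As shown under duality, every rational $W$ of dimension $d$ equals $\gamma_WW_0$ for some $\gamma_W\in\Gamma$, which we fix. Then $MW\subset W$ if and only if $\gamma_W^{-1}M\gamma_W\in\mathfrak p(\mathbb Z)$.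

Let $\mathcal A\subset M_d(\mathbb Z)\times M_m(\mathbb Z)$ be stable under conjugation by $GL_d(\mathbb Z)\times GL_m(\mathbb Z)$, and let $1\le Y\le B^{c_0}$ with $c_0=c_0(n)$. Let $\mathcal P$ be the set of pairs $(W,M)$ with $W$ rational, $\dim W=d$, $H(W)\le Y$, $M\in M_n(\mathbb Z)$, $\|M\|\le nB$, $MW\subset W$, and with the pair of diagonal blocks of $\gamma_W^{-1}M\gamma_W$ in $\mathcal A$.

For $s>0$ and positive tuples $t=(t_1,\dots,t_d)$, $\tau=(\tau_1,\dots,\tau_m)$ with $\prod t_i=\prod\tau_j=1$, put
$$\lambda_i=s^{1/d}t_i,\quad \mu_j=s^{1/m}/\tau_j,\quad \prod\lambda_i=\prod\mu_j=s,\quad \delta(t)=\prod_{i<j}\frac{t_i}{t_j},\quad \ell_{ij}=\frac{CB}{\lambda_i\mu_j}.$$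
Let $d^\times t,d^\times\tau$ be Haar measures on these groups of tuples. We also write $t,\tau$ for the diagonal matrices. For $(A,A')$ put $T(X)=XA'-AX$ on $d\times m$ matrices and
$$I(A,A')=\int_{[0,1]^N}\#\{Z\in\mathbb Z^{d\times m}:|(Z+T(X))_{ij}|\le\ell_{ij}/2\ \ \forall i,j\}\,dX.$$

**Proposition 1.** For a suitable $C=C(n)$,
$$|\mathcal P|\ll\int_{1/C}^{CY}\iint s^n\Big(\sum_{(A,A')}I(A,A')\Big)\delta(t)\delta(\tau)\,d^\times t\,d^\times\tau\,\frac{ds}s, \tag{3}$$
where the sum is over $(A,A')\in\mathcal A$ with $|A_{ij}|\le CBt_j/t_i$ and $|A'_{ij}|\le CB\tau_j/\tau_i$, and the integral over $t,\tau$ is restricted to $t_i\le2t_{i+1}$, $\tau_j\le2\tau_{j+1}$, $\lambda_i\ge1/C$, $\mu_j\ge1/C$.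

Before the proof, let us read the formula for $n=2$, $d=m=1$. There are no $t,\tau$, and $\ell=CB/s^2$, $T(X)=(A'-A)X$. If $A\ne A'$, then $(A'-A)X$ winds uniformly $|A'-A|$ times around $\mathbb R/\mathbb Z$, so $I=\ell$ exactly. The $\ll B^2$ such pairs contribute $\ll B^2\int s^2\cdot Bs^{-2}\,\frac{ds}s\ll B^3\log B$. If $A=A'$, then $T=0$ and $I=1+2\lfloor\ell/2\rfloor\ge1$, even when $\ell$ is tiny. So the volume is the right answer exactly when $A$ and $A'$ have no common eigenvalue.

*Proof of Proposition 1.*

**Step 1: from a sum over $W$ to an integral over $G/\Gamma'$.** The purpose is to give each $W$ a small neighborhood of constant volume. Since $\Gamma$ is discrete, there is a compact neighborhood $U\subset G$ of $1$ with $U^{-1}U\cap\Gamma=\{1\}$ and $\|u\|,\|u^{-1}\|\le\sqrt2$ for $u\in U$. Let $\Gamma'\subset\Gamma$ be the group of integral $\eta=\begin{pmatrix}\alpha&\xi\\0&\beta\end{pmatrix}$ with $\det\alpha=\det\beta=1$. Define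
$$F(g)=\#\{p\in\mathfrak p(\mathbb Z):(A,A')\in\mathcal A,\ \|gpg^{-1}\|\le2nB\}$$
if $g\in U\Gamma$ and $\mathrm{covol}(g\Lambda_0)\le2^{d/2}Y$, and $F(g)=0$ otherwise. $F$ is finite. It is Borel, since $U\Gamma$ is closed, the covolume is continuous in $g$, and the count is a sum of indicator functions of closed sets. It is right $\Gamma'$-invariant: we have $\eta\Lambda_0=\Lambda_0$ and $U\Gamma\eta=U\Gamma$, and $p\mapsto\eta p\eta^{-1}$ maps $\mathfrak p(\mathbb Z)$ bijectively to itself and conjugates the diagonal blocks by $\alpha$ and $\beta$, which preserves $\mathcal A$.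

Let $u\in U$ and $H(W)\le Y$. Then $\mathrm{covol}(u\gamma_W\Lambda_0)=\mathrm{covol}(u\Lambda_W)\le2^{d/2}Y$. If $(W,M)\in\mathcal P$ and $p=\gamma_W^{-1}M\gamma_W$, then $\|u\gamma_W\,p\,(u\gamma_W)^{-1}\|=\|uMu^{-1}\|\le2nB$. Distinct $M$ give distinct $p$, so
$$F(u\gamma_W)\ge\#\{M:(W,M)\in\mathcal P\}\qquad(u\in U).$$

Next, the sets $U\gamma_W$ do not overlap modulo $\Gamma'$. If $u\gamma_W\eta=u'\gamma_{W'}$ with $u,u'\in U$, $\eta\in\Gamma'$, then $u'^{-1}u\in U^{-1}U\cap\Gamma=\{1\}$, so $u=u'$ and $\gamma_W\eta=\gamma_{W'}$. As $\eta W_0=W_0$, this gives $W=W'$. So the images of the $U\gamma_W$ in $G/\Gamma'$ are disjoint for distinct $W$, and $u\mapsto u\gamma_W\Gamma'$ is injective on $U$. Since $G$ is unimodular, each image has measure $\mathrm{vol}(U)$. Summing over $W$,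
$$\mathrm{vol}(U)\,|\mathcal P|\le\int_{G/\Gamma'}F(g)\,dg. \tag{4}$$

**Step 2: the Haar measure in block-triangular coordinates.** The purpose is to make $X$ and $s$ coordinates. Let $P^+$ be the closed group of real $p=ln_X$ with $l=\mathrm{diag}(a,b)$, $\det a=s>0$, $\det b=s^{-1}$. Write $a=s^{1/d}a_1$, $b=s^{-1/m}b_1$ with $a_1\in SL_d(\mathbb R)$, $b_1\in SL_m(\mathbb R)$. By the Iwasawa decomposition, $G=KP^+$.

Since $l'^{-1}n_Xl'=n_{a'^{-1}Xb'}$, right multiplication by $p'=l'n_{X'}$ is
$$ln_X\cdot l'n_{X'}=(ll')\,n_{a'^{-1}Xb'+X'}.$$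
The map $X\mapsto a'^{-1}Xb'+X'$ multiplies $dX$ by $(\det a')^{-m}(\det b')^d=s'^{-m-d}=s'^{-n}$. The group of all $l$ is the direct product of $SL_d(\mathbb R)$, $SL_m(\mathbb R)$ and $\mathbb R_{>0}$, unimodular, with Haar measure $da_1\,db_1\,\frac{ds}s$. Under right multiplication by $p'$ the factor $s^n$ becomes $s^ns'^n$, which cancels $s'^{-n}$. Hence
$$d_rp=s^n\,da_1\,db_1\,\frac{ds}s\,dX$$
is a right Haar measure on $P^+$.

Let $\varphi:K\times P^+\to G$, $\varphi(k,p)=kp$. It is surjective. It is proper, because $kp\in\mathcal C$ with $\mathcal C$ compact forces $p\in K\mathcal C\cap P^+$, which is compact. So the image of $dk\,d_rp$ is a Radon measure on $G$, and it is invariant under all maps $g\mapsto k_0gp_0$ with $k_0\in K$, $p_0\in P^+$. So is $dg$. These maps act transitively on $G$, and an invariant Radon measure on a homogeneous space is unique up to a scalar. Hence $\varphi_*(dk\,d_rp)$ is a multiple of $dg$.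

The same argument applies to $SL_r(\mathbb R)$ with coordinates $\kappa t\nu$, where $\kappa\in SO(r)$, $t$ is diagonal positive of determinant $1$, and $\nu$ is upper unipotent. We have $t\nu\cdot t'\nu'=tt'\,(t'^{-1}\nu t')\nu'$, and $\nu\mapsto t'^{-1}\nu t'$ multiplies $d\nu$ by $\prod_{i<j}t'_j/t'_i=\delta(t')^{-1}$. So the Haar measure of $SL_r(\mathbb R)$ is, up to a constant, $\delta(t)\,d\kappa\,d^\times t\,d\nu$.

**Step 3: a domain that meets every coset.** Let $\mathfrak S_r\subset SL_r(\mathbb R)$ be the Siegel set of all $\kappa t\nu$ with $\kappa\in SO(r)$, $t$ diagonal positive of determinant $1$, $t_i\le\frac2{\sqrt3}t_{i+1}$, and $\nu$ upper unipotent with $|\nu_{ij}|\le\frac12$ for $i<j$. (For $r=1$ it is a point. For $r=2$, $t_1$ is the length of the first column and $t_2$ the distance of the second column from its line.) The classical reduction theorem (Borel, *Introduction aux groupes arithmétiques*, §1) says that every $g\in SL_r(\mathbb R)$ is $\kappa t\nu\gamma$ with such $t,\nu$, with $\kappa\in O(r)$ and $\gamma\in GL_r(\mathbb Z)$.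 If $\det\gamma=-1$, put $\varepsilon=\mathrm{diag}(1,\dots,1,-1)$ and write $\kappa t\nu\gamma=(\kappa\varepsilon)\,t\,(\varepsilon\nu\varepsilon)\,(\varepsilon\gamma)$. Then $\varepsilon\gamma\in SL_r(\mathbb Z)$ and $\kappa\varepsilon\in SO(r)$. So $SL_r(\mathbb R)=\mathfrak S_rSL_r(\mathbb Z)$.

Let $D\subset P^+$ be given by $a_1\in\mathfrak S_d$, $b_1\in\mathfrak S_m$, $X\in[0,1]^N$. Then $P^+=D\Gamma'$: first multiply on the right by some $\mathrm{diag}(\alpha,\beta)\in\Gamma'$ to bring $a_1,b_1$ into the Siegel sets, then by an integral $n_\xi$, which replaces $X$ by $X+\xi$ and leaves $l$ alone. Hence $G=KD\Gamma'$. Therefore $\#(KD\cap x\Gamma')\ge1$ for every $x$, and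
$$\int_{KD}F\,dg=\int_{G/\Gamma'}F(x)\,\#(KD\cap x\Gamma')\,dx\ge\int_{G/\Gamma'}F\,dg.$$

To compute the left side in coordinates we need $\varphi^{-1}(KD)=K\times D$. An element of $K\cap P^+$ is orthogonal and block upper triangular, hence block diagonal, $\mathrm{diag}(\kappa_1,\kappa_2)$, and $\det\kappa_1>0$ gives $\kappa_1\in SO(d)$, $\kappa_2\in SO(m)$. Left multiplication by it replaces $a_1,b_1$ by $\kappa_1a_1,\kappa_2b_1$ and fixes $s,X$, so it preserves $D$. If $kp=k'p'$ with $p'\in D$, then $p=(k^{-1}k')p'$ with $k^{-1}k'\in K\cap P^+$, so $p\in D$. Consequently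
$$\int_{G/\Gamma'}F\,dg\le\int_{KD}F\,dg\asymp\int_K\int_DF(kp)\,d_rp\,dk. \tag{5}$$

**Step 4: what $F\ne0$ implies.** The purpose is to find the domain of integration and to bound $F$. Let $g=kln_X$ with $ln_X\in D$ and $F(g)\ne0$. Write $g=u\gamma$ with $u\in U$, $\gamma\in\Gamma$, and $a_1=\kappa t\nu$, $b_1=\kappa'\tau\nu'$.

(i) *Range of $s$.* Since $n_X$ fixes $\Lambda_0$ pointwise, $s=\det a=\mathrm{covol}(g\Lambda_0)=\mathrm{covol}(u\Lambda_{\gamma W_0})$. This is at least $2^{-d/2}$ because $H\ge1$, and at most $2^{d/2}Y$ by the definition of $F$.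

(ii) *Lower bound for $\lambda_i$.* The vector $ge_1=kae_1$ has length $s^{1/d}t_1=\lambda_1$ and lies in $u(\mathbb Z^n\setminus0)$. So $\lambda_1\ge1/\sqrt2$. Since $t_1\ll t_i$ on the Siegel set, all $\lambda_i\ge c$.

(iii) *Lower bound for $\mu_j$.* The last row of $g^{-1}=n_{-X}l^{-1}k^{-1}$ has the length of the last row of $b^{-1}=s^{1/m}\nu'^{-1}\tau^{-1}\kappa'^{-1}$, which is $s^{1/m}/\tau_m=\mu_m$. From $g^{-1}=\gamma^{-1}u^{-1}$, the transpose of this row is $u^{-T}\gamma^{-T}e_n\in u^{-T}(\mathbb Z^n\setminus0)$, so $\mu_m\ge1/\sqrt2$. Since $\tau_j\ll\tau_m$, all $\mu_j\ge c$.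

(iv) *Size of the blocks.* Write $a_1=\kappa\theta t$ with $\theta=t\nu t^{-1}$ and $b_1=\kappa'\theta'\tau$ with $\theta'=\tau\nu'\tau^{-1}$. The entries $\theta_{ij}=\nu_{ij}t_i/t_j$ ($i<j$) are bounded on the Siegel set, and likewise for $\theta'$. So $\theta^{\pm1},\theta'^{\pm1}$ are bounded. For $p=\begin{pmatrix}A&Z\\0&A'\end{pmatrix}$, multiplying out $n_Xpn_{-X}$ gives the upper right block $Z+XA'-AX$, and hence
$$gpg^{-1}=k\begin{pmatrix}aAa^{-1}&a\,(Z+T(X))\,b^{-1}\\0&bA'b^{-1}\end{pmatrix}k^{-1}.$$
If $\|gpg^{-1}\|\le2nB$, each block is $\ll B$. Removing the bounded factors $\kappa,\theta,\kappa',\theta'$ and their inverses, we see that $tAt^{-1}$, $\tau A'\tau^{-1}$ and $s^{1/d+1/m}\,t\,(Z+T(X))\,\tau^{-1}$ have entries $\ll B$. In coordinates,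
$$|A_{ij}|\ll B\frac{t_j}{t_i},\qquad|A'_{ij}|\ll B\frac{\tau_j}{\tau_i},\qquad|(Z+T(X))_{ij}|\,\lambda_i\mu_j\ll B.$$

**Step 5: conclusion.** For $C$ large enough, Step 4 shows that on $K\times D$ the function $F$ vanishes outside the domain described in the Proposition, and that
$$F(kln_X)\le\sum_{(A,A')}\#\{Z:|(Z+T(X))_{ij}|\le\ell_{ij}/2\ \forall i,j\}$$
with the sum over the stated $(A,A')$. Insert this in (5), use $d_rp=s^n\,da_1\,db_1\frac{ds}s\,dX$ and the formula for $da_1,db_1$ from Step 2. Integration over $X\in[0,1]^N$ produces $I(A,A')$. The variables $k,\kappa,\kappa',\nu,\nu'$ range over compact sets. With (4) this is (3). $\square$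

## The integral over the Siegel variables

The bound for $|A_{ij}|$ in (3) depends on $t$, and for distorted $t$ many matrices $A$ are allowed. The next lemma says that the density $\delta(t)$ compensates for this completely.

**Lemma 1.** For every constant $C$, on the domain of Proposition 1, for fixed $s$ and uniformly in $s$,
$$\int\prod_{i\ne j}\Big(1+CB\frac{t_j}{t_i}\Big)\delta(t)\,d^\times t\ll B^{d(d-1)},$$
and the same holds for $\tau$ with $d$ replaced by $m$. Hence $\int\#\{A\in M_d(\mathbb Z):|A_{ij}|\le CBt_j/t_i\}\,\delta(t)\,d^\times t\ll B^{d^2}$, and likewise $\ll B^{m^2}$ for $A'$.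

*Proof.* For $i<j$ put $\rho_{ij}=t_j/t_i$. Then $\rho_{ij}\ge c$ and $\delta(t)=\prod_{i<j}\rho_{ij}^{-1}$. For $\rho\ge c$ we have $1+CB\rho\ll B\rho$, so
$$(1+CB\rho)(1+CB/\rho)\rho^{-1}\ll B(1+B/\rho)=B^2(\rho^{-1}+B^{-1}).$$
Multiply over the $d(d-1)/2$ pairs $i<j$. This gives $B^{d(d-1)}$ times $\prod_{i<j}(\rho_{ij}^{-1}+B^{-1})$. For non-adjacent pairs the last factor is bounded. For adjacent pairs put $\rho_i=t_{i+1}/t_i$; then $d^\times t\asymp\prod_{i<d}d\rho_i/\rho_i$.

The range of $\rho_i$ is polynomially bounded: since $\lambda_i\ge c$ and $\prod\lambda_i=s\ll B^{c_0}$, every $\lambda_i\ll B^{c_0}$, so $c\le\rho_i=\lambda_{i+1}/\lambda_i\le B^{C'}$ with $C'=C'(n)$. Hence each adjacent pair contributes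
$$\int_c^{B^{C'}}(\rho^{-1}+B^{-1})\frac{d\rho}\rho\ll1+B^{-1}\log B\ll1.$$
For $\tau$ the argument is the same, with $\tau_{j+1}/\tau_j=\mu_j/\mu_{j+1}$, $\mu_j\ge c$, $\prod\mu_j=s$. For the last assertion, an interval $[-R,R]$ contains at most $1+2R$ integers, so the off-diagonal entries are covered by the first bound (with $2C$ for $C$). The diagonal entries contribute $\ll B^d$, resp. $\ll B^m$. $\square$

## Coprime factorizations

The averaging principle is the following standard fact.

**(H)** A surjective homomorphism of tori $\mathbb R^N/\mathbb Z^N\to\mathbb R^J/\mathbb Z^J$ maps normalized Haar measure to normalized Haar measure. (The image measure is a translation-invariant probability measure.)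

**Proposition 2.** $C_d(n,B)\ll B^{n^2-d(n-d)}\log B$ for $1\le d\le n-1$.

*Proof.* **Step 1: an invariant subspace of bounded height.** Let $M$ be in the box, $f_M=gh$ with $g,h$ coprime and $\deg g=d$, and $W=\ker g(M)$. Then $\mathbb Q^n=\ker g(M)\oplus\ker h(M)$. The eigenvalues of $M$ on the first summand are roots of $g$, those on the second are roots of $h$, and the two characteristic polynomials multiply to $gh$. By coprimality, $M$ has characteristic polynomial $g$ on $W$ and $h$ on $\mathbb Q^n/W$, and $\dim W=d$.

Over the roots $\alpha$ of $g$ we have $g(M)=\prod(M-\alpha)$ and $|\alpha|\le nB$, so $\|g(M)\|\le(2nB)^d$. The rows of $g(M)$ are integral, orthogonal to $W$, and of norm at most $(2nB)^d$. Since $g(M)$ has rank $m=n-d$, the lattice $\Lambda_{W^\perp}$ contains $m$ independent rows. By Hadamard's inequality and duality,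
$$H(W)=H(W^\perp)\le Y:=(2nB)^{d(n-d)}.$$

**Step 2: the average over $X$.** Apply Proposition 1 with $\mathcal A$ the set of pairs $(A,A')$ with coprime characteristic polynomials. By Step 1, $C_d(n,B)\le|\mathcal P|$. For $(A,A')\in\mathcal A$ the Sylvester operator $T(X)=XA'-AX$ is invertible. It has an integral matrix, so it induces a surjective endomorphism of $\mathbb R^N/\mathbb Z^N$. The integrand of $I(A,A')$ is $\Phi(T(X))$, where $\Phi(V)=\#\{Z:|(Z+V)_{ij}|\le\ell_{ij}/2\ \forall i,j\}$ is $\mathbb Z^N$-periodic. By (H),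
$$I(A,A')=\int_{[0,1]^N}\Phi(V)\,dV=\prod_{i,j}\ell_{ij}=(CB)^N\prod_{i,j}(\lambda_i\mu_j)^{-1}=(CB)^Ns^{-m-d}=(CB)^Ns^{-n}, \tag{6}$$
where the second equality holds because the sum over $Z$ unfolds the integral to the volume of the box, and the fourth uses $\prod\lambda_i=\prod\mu_j=s$.

**Step 3: summation.** In (3) the factor $s^{-n}$ cancels $s^n$. What is left is a count of pairs $(A,A')$, and dropping coprimality it factors. By Lemma 1,
$$C_d(n,B)\ll B^{N}\cdot B^{d^2}\cdot B^{m^2}\int_{1/C}^{CY}\frac{ds}s\ll B^{n^2-N}\log B,$$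
since $d^2+m^2+2N=n^2$ and $\log Y\ll\log B$. $\square$

## Powers of an irreducible polynomial: a shift by $E_{11}$

If $f_M=q^k$, every invariant subspace has a characteristic polynomial that is a power of $q$, and so has the quotient. Then $T$ is never invertible, and (6) breaks down. Let $n=ek$ with $e,k\ge2$; in particular $n\ge4$. We shall show:

**Proposition 3.** The number of $M$ in the box with $f_M=q^k$, $q\in\mathbb Z[x]$ monic irreducible of degree $e$, is $\ll B^{n^2-n}\log B$.

We split according to the minimal polynomial. If it is not $f_M$, the kernel of $T$ can be large, but there is a way around $T$: change one entry of $M$ by $1$. For example, with $R=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, $q=x^2+1$ and $M=\mathrm{diag}(R,R)$ we have $f_M=q^2$ and minimal polynomial $q$. The matrix $M+E_{11}$ has blocks $\begin{pmatrix}1&-1\\1&0\end{pmatrix}$ and $R$, so its characteristic polynomial is $(x^2-x+1)(x^2+1)$, a coprime factorization.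

**Case (a): minimal polynomial $\ne f_M$.** The purpose is to show that $M+E_{11}$ always falls under Proposition 2. By the theory of invariant factors, the quotient of $f_M$ by the minimal polynomial is the greatest common divisor of the entries of $\mathrm{adj}(xI-M)$. In case (a) it is a positive power of $q$. So $q$ divides the $(1,1)$ entry $c(x)$ of $\mathrm{adj}(xI-M)$, which is monic of degree $n-1$. Let $q^r$ be the exact power of $q$ dividing $c$. Then $r\ge1$ and $er\le n-1$, so $1\le r\le k-1$. Write $c=q^rc_0$ with $c_0\in\mathbb Z[x]$, $q\nmid c_0$. The determinant is linear in the $(1,1)$ entry, so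
$$f_{M+E_{11}}=f_M-c=q^r\,(q^{k-r}-c_0).$$
Since $k-r\ge1$ and $q\nmid c_0$, we have $q\nmid q^{k-r}-c_0$. Since $\deg c_0=n-1-er$, the second factor is monic of degree $n-er$. As $q$ is irreducible, this is a coprime factorization. Its degrees are $er\ge2$ and $n-er=e(k-r)\ge2$, so both lie in $[2,n-2]$.

The entries of $M+E_{11}$ are bounded by $B+1$, and $M\mapsto M+E_{11}$ is injective. For $2\le d\le n-2$ we have $d(n-d)\ge2(n-2)\ge n$, the last step because $n\ge4$. So Proposition 2, applied with $B+1$, bounds the number of $M$ in case (a) by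
$$\ll\max_{2\le d\le n-2}B^{n^2-d(n-d)}\log B=B^{n^2-2(n-2)}\log B\le B^{n^2-n}\log B. \tag{7}$$

## Powers of an irreducible polynomial: the cyclic case

**Case (b): minimal polynomial $=f_M=q^k$.** Now $\mathbb Q^n\cong\mathbb Q[x]/(q^k)$ as a $\mathbb Q[x]$-module, with $x$ acting as $M$. We return to Proposition 1 with $W=\ker q(M)$. Two things must be paid for: $T$ has a cokernel of dimension $e$, and this costs more when $s$ is large. Two things help: a better bound for the height of $W$, and the strong condition $f_{A'}=q^{k-1}$ with $q$ determined by $A$.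

**Step 1: the height of $\ker q(M)$.** Let $Q=q(M)$; as in Proposition 2, $\|Q\|\le(2nB)^e$. Let $W_j=\ker Q^j$, so $\dim W_j=ej$, and put $h_j=H(W_j)/H(W_{j-1})$ for $1\le j\le k$. Then
$$\prod_{j=1}^kh_j=\frac{H(\mathbb Q^n)}{H(0)}=1,$$
and $h_j$ is the covolume of $\Lambda_{W_j}/\Lambda_{W_{j-1}}$ for the quotient metric. For $1\le j<k$, $Q$ maps $W_{j+1}$ into $W_j$ and $W_j$ into $W_{j-1}$, so it induces a map
$$\Lambda_{W_{j+1}}/\Lambda_{W_j}\to\Lambda_{W_j}/\Lambda_{W_{j-1}}$$
of lattices of rank $e$. It is injective: if $Qv\in W_{j-1}$, then $Q^jv=0$. Its operator norm for the quotient metrics is at most $\|Q\|$, since the norm of the class of $Qv$ is at most $|Q(v+w)|\le\|Q\||v+w|$ for every $w$ in the real span of $W_j$. So the image has covolume at most $\|Q\|^eh_{j+1}$. As it is a sublattice of full rank, its covolume is at least $h_j$. Hence $h_j\le\|Q\|^eh_{j+1}$, so $h_1\le\|Q\|^{e(j-1)}h_j$. Multiplying over $j=1,\dots,k$ gives $h_1^k\le\|Q\|^{ek(k-1)/2}$. With $W=W_1$,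
$$H(W)=h_1\le\|Q\|^{e(k-1)/2}\le(2nB)^{e^2(k-1)/2}=:Y\ll Y_0,\qquad Y_0:=B^{e^2(k-1)/2}. \tag{8}$$
The argument of Proposition 2 would only give $H(W)\le(2nB)^{e^2(k-1)}$, roughly the square of this. We shall see after Step 3 what that would cost.

**Step 2: the setting for Proposition 1.** We have $W\cong\mathbb Q[x]/(q)$ and $\mathbb Q^n/W\cong\mathbb Q[x]/(q^{k-1})$. Apply Proposition 1 with
$$d=e,\qquad m=n-e=e(k-1),\qquad N=em=e^2(k-1),$$
with $Y$ from (8), and with $\mathcal A$ the set of $(A,A')$ such that $q:=f_A$ is irreducible, $f_{A'}=q^{k-1}$, and $A'$ has minimal polynomial $q^{k-1}$. The number of $M$ in case (b) is at most $|\mathcal P|$.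

**Step 3: a bound for $I(A,A')$.** The purpose is to find $N-e$ coordinates in which $T(X)$ is still equidistributed. For a $d\times m$ matrix $X$ and an $m\times d$ matrix $S$,
$$\mathrm{tr}((XA'-AX)S)=\mathrm{tr}(X(A'S-SA)).$$
So for the pairing $\mathrm{tr}(VS)$ the image of $T$ over $\mathbb Q$ is the annihilator of
$$\mathcal S=\{S:A'S=SA\}\cong\mathrm{Hom}_{\mathbb Q[x]}\big(\mathbb Q[x]/(q),\mathbb Q[x]/(q^{k-1})\big).$$
Such homomorphisms correspond to the elements of $\mathbb Q[x]/(q^{k-1})$ killed by $q$, so $\dim_{\mathbb Q}\mathcal S=e$ and $\dim\mathrm{im}\,T=N-e$.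

A nonzero $S\in\mathcal S$ is injective, because its source is a simple module. So $S\mapsto Se_1\in\mathbb Q^m$ is injective on $\mathcal S$, and we can choose $e$ coordinates $J_2\subset\{1,\dots,m\}$, $|J_2|=e$, such that $S\mapsto(S_{j1})_{j\in J_2}$ is a bijection $\mathcal S\to\mathbb Q^e$. Let $J^c=\{(1,j):j\in J_2\}$ and let $J$ be its complement in the index set of $d\times m$ matrices. If $V\in\mathrm{im}\,T$ vanishes on $J$, then $\sum_{j\in J_2}V_{1j}S_{j1}=\mathrm{tr}(VS)=0$ for all $S\in\mathcal S$, so $V=0$. Thus $\mathrm{pr}_J$ is injective on $\mathrm{im}\,T$, and $\dim\mathrm{im}\,T=N-e=|J|$. So the integral linear map $\mathrm{pr}_J\circ T:\mathbb R^N\to\mathbb R^J$ is surjective, and (H) applies to it.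

As an example, take $n=4$, $e=k=2$, $A=A'=R$ as above. For $X=\begin{pmatrix}x&y\\z&w\end{pmatrix}$ one finds
$$T(X)=XR-RX=\begin{pmatrix}y+z&w-x\\w-x&-(y+z)\end{pmatrix}.$$
Here $\mathcal S=\left\{\begin{pmatrix}\alpha&-\beta\\\beta&\alpha\end{pmatrix}\right\}$, $J_2=\{1,2\}$, and $J$ is the second row. The second row of $T(X)$ takes all values in $\mathbb R^2$ and determines the first.

For given $X$ the conditions on the entries of $Z$ are independent of each other. There are at most $\prod_{J^c}(1+\ell_{1j})$ choices for the coordinates of $Z$ in $J^c$. The number of choices for the coordinates in $J$ is a periodic function of $\mathrm{pr}_JT(X)$, and by (H) its mean over $X$ is $\prod_J\ell_{ij}$. So, using the product computed in (6),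
$$I(A,A')\le\prod_J\ell_{ij}\prod_{J^c}(1+\ell_{1j})=(CB)^Ns^{-n}\prod_{j\in J_2}\big(1+\ell_{1j}^{-1}\big),\qquad\ell_{1j}^{-1}\ll\frac{\lambda_1\mu_j}B. \tag{9}$$

It remains to bound the last product. We have $\lambda_1\ll s^{1/e}$, since $t_1\ll t_i$ for all $i$ and $\prod t_i=1$. And $\prod_{j\in R'}\mu_j\ll s$ for every subset $R'$ of $\{1,\dots,m\}$, since $\mu_j\ge c$ and $\prod\mu_j=s$. Expanding,
$$\prod_{j\in J_2}(1+\ell_{1j}^{-1})\ll1+\max_{1\le r\le e}s\,\Big(\frac{s^{1/e}}B\Big)^r.$$
Now $s\ll Y_0$, and $Y_0^{1/e}/B=B^{e(k-1)/2-1}\ge1$ because $e,k\ge2$. So the worst exponent is $r=e$, and the right side is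
$$\ll1+Y_0\cdot Y_0B^{-e}\ll B^{e^2(k-1)-e}=B^{N-e},$$
the last exponent being $\ge0$. Thus
$$I(A,A')\ll B^{2N-e}s^{-n}. \tag{10}$$
With the height bound $(2nB)^{N}$ in place of (8), $Y_0^2B^{-e}$ would become $B^{2N-e}$, so that (10) would lose a further factor $B^N$. For $n=4$, $e=k=2$ the loss is $B^4$, and the argument below would end with $B^{16}\log B$, worse than the trivial bound.

**Step 4: the number of $A'$ for given $A$.** Here $q=f_A$ is given, so $f_{A'}=q^{k-1}$ prescribes the characteristic polynomial of $A'$. Fix the off-diagonal entries of $A'$ and let $x_1,\dots,x_m$ be its diagonal entries. The coefficient of $x^{m-r}$ in $\det(xI-A')$ is $(-1)^r$ times the sum of the principal $r\times r$ minors. As a polynomial in $x_1,\dots,x_m$ it has degree $r$ and leading form $(-1)^r\sigma_r(x_1,\dots,x_m)$, with $\sigma_r$ the elementary symmetric polynomial. So $f_{A'}=q^{k-1}$ is a system $g_1=\dots=g_m=0$ to which the following lemma applies.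

**Lemma 2.** Let $g_r\in\mathbb C[x_1,\dots,x_m]$ have degree $r$ and leading form $\pm\sigma_r$, for $1\le r\le m$. Then $g_1=\dots=g_m=0$ has at most $m!$ complex solutions.

*Proof.* First, $\mathbb C[x]/(\sigma_1,\dots,\sigma_m)$ is spanned by the set $\mathcal B$ of the $m!$ monomials $\prod x_i^{a_i}$ with $0\le a_i\le m-i$. In this quotient $\prod_{j=1}^m(1-x_jy)=1$, so $\prod_{j\le i}(1-x_jy)^{-1}=\prod_{j>i}(1-x_jy)$ as power series in $y$. The right side has degree at most $m-i$ in $y$, so the complete homogeneous polynomial of degree $m-i+1$ in $x_1,\dots,x_i$ vanishes. This is a relation, monic in $x_i$ of degree $m-i+1$, with coefficients in $\mathbb C[x_1,\dots,x_{i-1}]$. Using it for $i=m,m-1,\dots,1$ in turn, we lower the exponent of $x_i$ to at most $m-i$.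

Now we pass to the $g_r$. Let $p$ have degree $\le D$. Its part of degree $D$ is a combination of elements of $\mathcal B$ of degree $D$ plus $\sum_ru_r\sigma_r$ with $u_r$ homogeneous of degree $D-r$. Replacing $\sigma_r$ by $\pm g_r$, with the sign for which the leading forms agree, changes this only by terms of degree $<D$. By induction on $D$, $\mathcal B$ spans $\mathbb C[x]/(g_1,\dots,g_m)$. This algebra has dimension at most $m!$. Polynomials take arbitrary values at finitely many distinct points, so the system has at most $m!$ zeros. $\square$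

So for given $A$ there are
$$\ll\prod_{i\ne j}(1+2CB\tau_j/\tau_i)$$
matrices $A'$ in the sum of Proposition 1. By Lemma 1 the integral over $\tau$ contributes $\ll B^{m^2-m}$ (instead of $B^{m^2}$). The sum over $A$ with the integral over $t$ contributes $\ll B^{e^2}$.

**Step 5: the count.** Insert (10) and Step 4 in (3). The powers of $s$ cancel, and
$$|\mathcal P|\ll B^{2N-e}\cdot B^{e^2}\cdot B^{m^2-m}\int_{1/C}^{CY}\frac{ds}s\ll B^{n^2-n}\log B,$$
because $e^2+m^2+2N=(e+m)^2=n^2$ and $e+m=n$. Together with (7) this proves Proposition 3. $\square$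

## Assembling the Theorem

*Part 1* is Proposition 2.

*Part 2.* A reducible monic integral cubic has a factor of degree $1$, so $N^*(3,B)=0$. Let $n\ge4$, and let $M$ be in the box with $f_M$ reducible and without integer root. Then all irreducible factors of $f_M$ have degree $\ge2$.

- If $f_M$ has two distinct irreducible factors, write $f_M=q^rh$ with $q$ irreducible, $q\nmid h$, $h\ne1$. This is a coprime factorization, and both degrees lie in $[2,n-2]$. Since $d(n-d)\ge2(n-2)\ge n$ for $2\le d\le n-2$ and $n\ge4$, Proposition 2 gives $\ll B^{n^2-2(n-2)}\log B\le B^{n^2-n}\log B$ such $M$.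
- Otherwise $f_M=q^k$ with $q$ irreducible, $\deg q=e\ge2$, $k\ge2$. Proposition 3, summed over the boundedly many $(e,k)$ with $ek=n$, gives $\ll B^{n^2-n}\log B$ such $M$.

So $N^*(n,B)\ll B^{n^2-n}\log B$.

*Part 3.* By (2) there are $\ll B^{n^2-n+1}\log B$ matrices in the box whose characteristic polynomial has an integer root. The other matrices counted by $N(n,B)$ are counted by $N^*(n,B)$, and Part 2 bounds these. Hence
$$N(n,B)\ll B^{n^2-n+1}\log B\qquad(n\ge3).$$
With the lower bound (1), $N(n,B)\asymp B^{n^2-n+1}\log B$ for every $n\ge3$. $\blacksquare$
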